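# Nodal lengths of Berry's random waves and the Brownian sheet

## 1. Nodal lengths on a fixed grid

**Definition (Berry's random plane wave).** For $E>0$, $B_E=\{B_E(x):x\in\mathbb R^2\}$ is the (unique in distribution) centered isotropic Gaussian field on $\mathbb R^2$ with
$$\mathbb E[B_E(x)B_E(y)]=J_0(2\pi\sqrt E\,\|x-y\|),$$
where $J_0$ is the Bessel function of order $0$. Equivalently, $B_E$ is a random solution of $\Delta B_E+4\pi^2E\,B_E=0$. We use its continuous version.

For $\mathbf t=(t_1,t_2)\in[0,1]^2$ let $L_E(\mathbf t)$ be the length of $B_E^{-1}(0)\cap([0,t_1]\times[0,t_2])$. The length of the nodal lines is then centered and normalized: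
$$X_E(\mathbf t)=\frac{L_E(\mathbf t)-\mathbb E[L_E(\mathbf t)]}{\sigma_E},\qquad \sigma_E=\sqrt{\frac{\log E}{512\pi}} .$$
The denominator is chosen because $\mathrm{Var}(L_E(\mathbf t))\sim t_1t_2\log E/(512\pi)$ as $E\to\infty$. Throughout, $E\ge3$.

The candidate limit is the standard Brownian sheet $\mathbf W$: the centered Gaussian field on $[0,1]^2$ with continuous paths and covariance $(s_1\wedge t_1)(s_2\wedge t_2)$. For a function $g$ on $[0,1]^2$ and $B=(s_1,t_1]\times(s_2,t_2]$, write $g(B)=g(t_1,t_2)-g(s_1,t_2)-g(t_1,s_2)+g(s_1,s_2)$ for the block increment. Then $\mathbf W(B)\sim N(0,|B|)$, where $|B|$ is the area.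

We take the following as given, and it is the only input about the limit law.

**Known result.** As $E\to\infty$, the finite-dimensional distributions of $X_E$ converge to those of $\mathbf W$.

The question is whether $X_E$ converges to $\mathbf W$ as a random function. We need a space of functions.

**Definition (the space $\mathbf D_2$).** For $\mathbf t\in[0,1]^2$ let $Q(\mathbf t,NE)=\{\mathbf s\in[0,1]^2:s_1>t_1,s_2>t_2\}$, $Q(\mathbf t,NW)=\{s_1<t_1,s_2>t_2\}$, $Q(\mathbf t,SW)=\{s_1<t_1,s_2<t_2\}$, $Q(\mathbf t,SE)=\{s_1>t_1,s_2<t_2\}$, always with $\mathbf s\in[0,1]^2$; some may be empty when $\mathbf t$ is on the boundary. $\mathbf D_2=D([0,1]^2,\mathbb R)$ is the class of $f:[0,1]^2\to\mathbb R$ such that at every $\mathbf t$: (1) for each of the four quadrants $R$ and every sequence $\mathbf t_n\in Q(\mathbf t,R)$ with $\mathbf t_n\to\mathbf t$, $\lim_nf(\mathbf t_n)$ exists and is finite; (2) for $R=NE$ this limit is $f(\mathbf t)$.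

For example, $1_{\{t_1\ge1/2\}}$ is in $\mathbf D_2$, while $1_{\{t_1>1/2\}}$ is not: at $(\frac12,\frac14)$ its limit from the north-east is $1$ and its value is $0$.

$\mathbf D_2$ carries the $\sigma$-field generated by the coordinate projections and Neuhaus' Skorohod topology, under which it is a separable metric space. This topology is induced by
$$d(f,g)=\inf_\lambda\max\bigl(\|f-g\circ\lambda\|_\infty,\|\lambda-\mathrm{id}\|_\infty\bigr),$$
the infimum being over coordinatewise time changes $\lambda(\mathbf t)=(\lambda_1(t_1),\lambda_2(t_2))$, and the Borel $\sigma$-field is the projection $\sigma$-field (Neuhaus, 1971). For instance $1_{\{t_1\ge1/2+1/n\}}\to1_{\{t_1\ge1/2\}}$ for $d$ (take $\lambda_1$ piecewise linear with $\lambda_1(\frac12+\frac1n)=\frac12$ and $\lambda_2=\mathrm{id}$), though the sup distance is always $1$. All we use is that $\lambda=\mathrm{id}$ is allowed, so $d(f,g)\le\|f-g\|_\infty$. Each $X_E$ is a $\mathbf D_2$-valued random element.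

**The easy case.** Suppose we look at $X_E$ only on a mesh that does not depend on $E$. For $j\ge0$ and a function $g$ on $[0,1]^2$, let $g^{(j)}$ be the bilinear interpolation of $g$ from the grid $2^{-j}\mathbb Z^2\cap[0,1]^2$.

**Lemma 1 (fixed mesh).** For each fixed $j$, $X_E^{(j)}\Rightarrow\mathbf W^{(j)}$ as $E\to\infty$, both in $C([0,1]^2)$ with the sup norm and in $\mathbf D_2$.

**Proof.** The vector of values of $X_E$ on the finite grid converges in distribution to that of $\mathbf W$, by the known result. The map from grid values to interpolations is continuous into $C([0,1]^2)$, and the inclusion of $C([0,1]^2)$ in $\mathbf D_2$ is continuous because $d\le\|\cdot\|_\infty$. Apply the continuous mapping theorem. $\square$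

The simplest mesh is $j=0$, with only the four corners. Nodal length on the axes is a.s. zero (Section 3), so a.s. $X_E^{(0)}(\mathbf t)=t_1t_2X_E(1,1)$, with limit $t_1t_2\mathbf W(1,1)$.

**What changes when the mesh is removed.** Bounded Lipschitz functions determine weak convergence on a metric space, so let $h:\mathbf D_2\to\mathbb R$ satisfy $|h|\le1$ with Lipschitz constant $\le1$ for $d$; by rescaling this is no loss. Then
$$|\mathbb Eh(X_E)-\mathbb Eh(\mathbf W)|\le\mathbb E|h(X_E)-h(X_E^{(j)})|+|\mathbb Eh(X^{(j)}_E)-\mathbb Eh(\mathbf W^{(j)})|+\mathbb E|h(\mathbf W^{(j)})-h(\mathbf W)|.\tag{1}$$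
For fixed $j$ the second term tends to $0$ as $E\to\infty$, by Lemma 1. The third is at most $\mathbb E\min(2,\|\mathbf W^{(j)}-\mathbf W\|_\infty)$, which tends to $0$ as $j\to\infty$ because $\mathbf W$ is continuous. Only the first term is new. Since $X_E^{(j)}(\mathbf t)$ is a convex combination of values of $X_E$ at points within sup-distance $2^{-j}$ of $\mathbf t$,
$$d(X_E,X_E^{(j)})\le\|X_E-X_E^{(j)}\|_\infty\le w(X_E,2^{-j}),\qquad w(g,\delta)=\sup_{|\mathbf s-\mathbf t|_\infty\le\delta}|g(\mathbf s)-g(\mathbf t)| .$$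
So we must show that the modulus of continuity $w(X_E,2^{-j})$ is small when $E\to\infty$ first and $j\to\infty$ afterwards. Convergence of finite-dimensional distributions says nothing about this.

## 2. Chaining down to the wavelength, monotonicity below it

**Theorem 2.** $X_E\Rightarrow\mathbf W$ in $\mathbf D_2$ as $E\to\infty$.

This section deduces Theorem 2 from a moment estimate, and the following sections prove the estimate. Strengthenings are stated and proved in Section 9.

**Unit wavelength.** Put $T=2\pi\sqrt E$ and $f(x)=B_E(x/T)$, so that $\mathbb Ef(x)f(y)=J_0(|x-y|)$, $\Delta f=-f$, and the law of $f$ does not depend on $E$. Let $\ell(D)=\mathcal H^1(f^{-1}(0)\cap D)$ and $\kappa=\frac1{2\sqrt2}$. For a rectangle $A$, $L_E(A):=T^{-1}\ell(TA)$ is the nodal length of $B_E$ in $A$, and $L_E(\mathbf t)=L_E([0,t_1]\times[0,t_2])$. Rectangles have axis-parallel sides; $\|\cdot\|_p$ is the $L^p$ norm of a random variable; $C,C_p$ never depend on $E$, on the rectangles, or on the parameter $\varepsilon$ introduced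 later, and may change from line to line.

**Proposition 3.**
(a) For each fixed segment, a.s. $f^{-1}(0)$ meets it in finitely many points.
(b) $\mathbb E\ell(D)=\kappa|D|$ for every compact rectangle $D$, of any size.
(c) If $p\ge4$ is even and $D$ has sides $a_1,a_2\ge1$, then with $a=a_1a_2$ and $d=\max(a_1,a_2)$,
$$\|\ell(D)-\kappa a\|_p\le C_p\sqrt{a(1+\log d)} .$$

To get a feeling for (b): the deterministic solution $\cos x_1$ of $\Delta f=-f$ has vertical nodal lines at spacing $\pi$, hence length density $1/\pi\approx0.318$; the random wave has $\kappa\approx0.354$.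

By (a), fixed segments carry no nodal length, so $X_E=0$ a.s. at each given point of the axes, and for a fixed $B=(s_1,t_1]\times(s_2,t_2]$ a.s. $X_E(B)=(L_E(\overline B)-\mathbb EL_E(\overline B))/\sigma_E$. By (b),
$$\mathbb EL_E(\mathbf t)=\kappa T\,t_1t_2\qquad\text{for all }\mathbf t\in[0,1]^2.\tag{2}$$
By (c) for $D=T\overline B$, where $a=T^2|B|$, $d\le T$ and $1+\log T\le C\log E$: for all rectangles $B\subset[0,1]^2$ with sides $\ge1/T$,
$$\|X_E(B)\|_p=\frac{\|\ell(T\overline B)-\kappa T^2|B|\|_p}{T\sigma_E}\le C_p|B|^{1/2}.\tag{3}$$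

**Why the variance does not suffice.** The first thing to try is (3) with $p=2$, which is much easier than large $p$ (Section 7). Let us see what it would give. There are $2^{j_1+j_2}$ dyadic rectangles with sides $2^{-j_1},2^{-j_2}$. Bounding their maximum by a sum of $p$-th moments gives
$$\Bigl(2^{j_1+j_2}\cdot C_p2^{-(j_1+j_2)p/2}\Bigr)^{1/p}\le C_p2^{-(j_1+j_2)\theta},\qquad\theta=\tfrac12-\tfrac1p .$$
For $p=2$ we get $\theta=0$: no decay in the level, and nothing to sum. No cleverer use of the variance bound alone can help. Let $U$ be uniform on $[0,1]^2$, $\epsilon=\pm1$ an independent fair sign, and $V(\mathbf t)=\epsilon1_{\{U_1\le t_1,U_2\le t_2\}}$. Then $V(B)=\epsilon1_{\{U\in B\}}$, so $\mathbb EV(B)^2=|B|$ for every $B$, and yet $V$ jumps by $1$ at $U$, so that $w(V,\delta)=1$ a.s. for every $\delta>0$. Here $\mathbb E|V(B)|^p=|B|$ for every $p$; the bound $|B|^{p/2}$ with $p\ge4$ is what rules out such atoms.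

**The scale where moments stop.** Let $k=\lfloor\log_2T\rfloor$, so that $1/T\le2^{-k}<2/T$, and $\mathcal G=2^{-k}\mathbb Z^2\cap[0,1]^2$. Put
$$\omega(\delta)=\max\{|X_E(\mathbf s)-X_E(\mathbf t)|:\mathbf s,\mathbf t\in\mathcal G,\ |\mathbf s-\mathbf t|_\infty\le\delta\}.$$

**Lemma 4.** For $p\ge4$ even and $\theta=\frac12-\frac1p$,
$$\|\omega(2^{-j})\|_p\le C_p2^{-j\theta},\qquad0\le j\le k.\tag{4}$$

**Proof.** *Step 1: decompose intervals into few dyadic pieces.* Let $s<t$ be multiples of $2^{-k}$ in $[0,1]$ with $t-s\le2^{-j}$. The maximal dyadic intervals (half-open, levels $\le k$) inside $(s,t]$ are disjoint, cover $(s,t]$, and have levels in $\{j,\dots,k\}$. At most two have the same level: if $I_1<I_2<I_3$ had the same level, the dyadic parent of $I_2$, being $I_2$ together with an adjacent interval of the same length, would lie between the left end of $I_1$ and the right end of $I_3$, hence inside $(s,t]$, against maximality. If $s=0$, at most one has a given level: for $I_1<I_2$ of the same level, the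 parent of $I_1$ starts at or to the right of $0$ and ends at or to the left of the right end of $I_2$, again against maximality. (This is the binary expansion of $t$.)

*Step 2: bound the maximum on each level.* Let $M_{j_1j_2}$, $0\le j_1,j_2\le k$, be the maximum of $|X_E(B)|$ over dyadic rectangles $B$ with sides $2^{-j_1},2^{-j_2}$. These sides are $\ge1/T$, so (3) and the computation above give $\|M_{j_1j_2}\|_p\le C_p2^{-(j_1+j_2)\theta}$.

*Step 3: sum.* For grid values $s_1<t_1$ with $t_1-s_1\le2^{-j}$ and any grid value $s_2$, additivity and the vanishing on the axes give, a.s.,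
$$|X_E(t_1,s_2)-X_E(s_1,s_2)|=|X_E((s_1,t_1]\times(0,s_2])|\le2\sum_{j_1=j}^k\sum_{j_2=0}^kM_{j_1j_2}.$$
The $L^p$ norm of the right side is at most $C_p2^{-j\theta}$, by two geometric series. The same holds in the other coordinate. Change the coordinates one after the other. $\square$

**Below the wavelength.** The moment bound is not available there, but $L_E$ is nondecreasing in each coordinate, and at this scale its mean changes only by $O(1)$, which is negligible against $\sigma_E\asymp\sqrt{\log E}$. For $\mathbf t\in[0,1]^2$ let $\mathbf t^-=2^{-k}\lfloor2^k\mathbf t\rfloor$ and $\mathbf t^+=(\mathbf t^-+2^{-k}(1,1))\wedge(1,1)$, coordinatewise. Both lie in $\mathcal G$, and $L_E(\mathbf t^-)\le L_E(\mathbf t)\le L_E(\mathbf t^+)$. By (2),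
$$\mathbb EL_E(\mathbf t^+)-\mathbb EL_E(\mathbf t^-)\le2\kappa T2^{-k}\le4\kappa .$$
Hence $X_E(\mathbf t^-)-\frac{4\kappa}{\sigma_E}\le X_E(\mathbf t)\le X_E(\mathbf t^+)+\frac{4\kappa}{\sigma_E}$, and since $|\mathbf t^+-\mathbf t^-|_\infty\le2^{-k}$,
$$|X_E(\mathbf t)-X_E(\mathbf t^-)|\le\omega(2^{-k})+\frac{4\kappa}{\sigma_E}.\tag{5}$$
If $|\mathbf s-\mathbf t|_\infty\le2^{-j}$ with $j\le k$, then $2^k\mathbf s$ and $2^k\mathbf t$ differ by at most the integer $2^{k-j}$ in each coordinate, and so do their integer parts; thus $|\mathbf s^--\mathbf t^-|_\infty\le2^{-j}$. Therefore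
$$w(X_E,2^{-j})\le3\,\omega(2^{-j})+\frac{8\kappa}{\sigma_E}\qquad(0\le j\le k).\tag{6}$$
The right side is measurable, with $L^p$ norm at most $C_p(2^{-j\theta}+(\log E)^{-1/2})$.

**Proof of Theorem 2, given Proposition 3.** Take $p=4$, say. For fixed $j$ and $E$ so large that $j\le k$, the first term of (1) is at most $C_p(2^{-j\theta}+(\log E)^{-1/2})$ by (6). Let $E\to\infty$ in (1), so that the second term vanishes, and then $j\to\infty$. We get $\mathbb Eh(X_E)\to\mathbb Eh(\mathbf W)$ for every bounded Lipschitz $h$. $\blacksquare$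

So the answer to the question is yes, once Proposition 3 is proved. From here on there is no $E$: everything concerns the one field $f$.

## 3. The wave at unit wavelength

**(i) Entire extension.** We want to count zeros by complex analysis. In polar coordinates, with i.i.d. standard normals $\xi_m,\eta_m$, consider
$$\xi_0J_0(r)+\sqrt2\sum_{m\ge1}J_m(r)(\xi_m\cos m\vartheta+\eta_m\sin m\vartheta).$$
Its covariance is $J_0(r)J_0(r')+2\sum_{m\ge1}J_m(r)J_m(r')\cos m(\vartheta-\vartheta')=J_0(|x-y|)$ by the Neumann addition theorem, so we may take $f$ to be this field. The power series of $J_m$ gives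
$$J_m(r)e^{\pm im\vartheta}=(x_1\pm ix_2)^m\sum_{q\ge0}\frac{(-1)^q(x_1^2+x_2^2)^q}{2^{m+2q}q!(m+q)!},$$
which extends to $\mathbb C^2$. For $|z|\le R$ we have $|z_1\pm iz_2|\le\sqrt2R$ and $|z_1^2+z_2^2|\le R^2$, so the extension is bounded by $(R/\sqrt2)^me^{R^2/4}/m!$. Summing against $|\xi_m|+|\eta_m|$ and using Minkowski's inequality, the series converges a.s. uniformly on compacts: a.s. $f$ extends to an entire function on $\mathbb C^2$, and $\mathbb E\sup_{|z|\le R}|f(z)|^p<\infty$ for all $R,p$.

**(ii) Covariances.** Let $Z_x=(f(x),\sqrt2\,\partial_1f(x),\sqrt2\,\partial_2f(x))$. Since $J_0(r)=1-r^2/4+\cdots$, the first derivatives of $J_0(|\cdot|)$ vanish at $0$ and $\mathbb E\partial_if\,\partial_jf=\frac12\delta_{ij}$ at a point; so $Z_x$ is standard Gaussian in $\mathbb R^3$. The entries of $\mathbb EZ_xZ_y^T$ are constants times derivatives of order $\le2$ of $J_0(|\cdot|)$, and with $x$ now denoting the difference vector and $r=|x|$,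
$$\partial_iJ_0(r)=-J_1(r)\frac{x_i}r,\qquad\partial_i\partial_jJ_0(r)=\frac{x_ix_j}{r^2}\Bigl(-J_0(r)+\frac{2J_1(r)}r\Bigr)-\delta_{ij}\frac{J_1(r)}r .$$
Since $J_0,J_1,J_1(r)/r$ are bounded and $O(r^{-1/2})$, all entries are bounded by $C_0|x-y|^{-1/2}$.

**(iii) Proof of Proposition 3(a).** On a fixed line $f$ is real-analytic, and a.s. not identically $0$, since $f\neq0$ a.s. at any given point of the line. So a.s. it has finitely many zeros on a fixed segment.

**(iv) A.s. $\nabla f\ne0$ on $f^{-1}(0)$.** Cover $[-M,M]^2$ by $n^2$ squares of side $2M/n$. If the first and second derivatives of $f$ are bounded by $K$ on $[-M,M]^2$ and $f,\nabla f$ vanish together at a point of one of the squares, then $|Z_c|\le C_MK/n$ at its center $c$. As $Z_c$ has a bounded density on $\mathbb R^3$, this has probability $\le C_{M,K}n^{-3}$; the union over the squares has probability $O(n^{-1})$. Let $n\to\infty$, then $K\to\infty$, then $M\to\infty$.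

## 4. Smearing out the nodal line

Nodal length is not an integral of a function of $Z_x$, but it is a limit of such integrals. For $\varepsilon\in(0,1]$ let
$$g_\varepsilon(z)=\frac1{2\varepsilon}1_{\{|z_1|\le\varepsilon\}}\frac{|(z_2,z_3)|}{\sqrt2},\qquad\ell^\varepsilon(D)=\int_Dg_\varepsilon(Z_x)\,dx=\frac1{2\varepsilon}\int_D1_{\{|f|\le\varepsilon\}}|\nabla f|\,dx .$$
Check on the function $x_1$ in $[-1,1]^2$: the integral is $\frac1{2\varepsilon}\cdot2\varepsilon\cdot2=2$, the length of the zero segment.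

**Lemma 5 (small rectangles).** For every $p\ge1$, $\sup_{\varepsilon\le1}\|\ell^\varepsilon(Q)\|_p\le C_p$ for all rectangles $Q$ with sides $\le2$.

**Proof.** *Step 1: reduce to counting zeros on segments.* By stationarity we may take $Q\subset[-1,1]^2$. We have $|\nabla f|\le|\partial_1f|+|\partial_2f|$. On a segment in $Q$ in coordinate direction $v$, with midpoint $x_0$ and length $\le2$, the one-dimensional area formula gives
$$\frac1{2\varepsilon}\int1_{\{|f|\le\varepsilon\}}|\partial_vf|=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon N_u\,du,$$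
where $N_u$ is the number of zeros of $f-u$ on the segment.

*Step 2: bound $N_u$ by Jensen's formula.* Recall it: if $F$ is analytic near $\{|w|\le\rho\}$, $F(0)\ne0$, and $n(t)$ counts zeros in $|w|\le t$ with multiplicity, then $\int_0^\rho\frac{n(t)}t\,dt=\frac1{2\pi}\int_0^{2\pi}\log|F(\rho e^{i\phi})|\,d\phi-\log|F(0)|$. Take $F(w)=f(x_0+wv)-u$ and $\rho=\mathrm e=\exp(1)$. Since $|x_0|+\mathrm e\le\sqrt2+\mathrm e\le5$, with $A=\sup_{|z|\le5}|f(z)|$ we get for $|u|\le1$, $u\ne f(x_0)$,
$$N_u\le n(1)\le\int_1^{\mathrm e}\frac{n(t)}t\,dt\le\log(1+A)+\bigl|\log|f(x_0)-u|\bigr| .$$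

*Step 3: take norms.* The integral over the segment is at most $\log(1+A)+\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon|\log|f(x_0)-u||\,du$. By (i), $\|\log(1+A)\|_p\le\|A\|_p\le C_p$. Since $f(x_0)\sim N(0,1)$ has a bounded density with Gaussian tails and powers of the logarithm are locally integrable, $\sup_{|u|\le1}\|\log|f(x_0)-u|\|_p\le C_p$. Integrate over the parallel segments and use Minkowski's inequality. $\square$

**Lemma 6.** For each fixed compact rectangle $D$, $\ell^\varepsilon(D)\to\ell(D)$ a.s. as $\varepsilon\to0$.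

**Proof.** Let $\Gamma=f^{-1}(0)$. By (iii) and (iv), fix a realization with $\nabla f\ne0$ on $\Gamma$ and $\mathcal H^1(\Gamma\cap\partial D)=0$.

*Step 1: the local statement.* Each point of $\Gamma\cap D$ has an open neighborhood $U$ with a smooth diffeomorphism $\Phi=(s,u):U\to(-r,r)\times(-\eta,\eta)$, $u=f$. Put $\Psi=\Phi^{-1}$. From $f(\Psi(s,u))=u$ we get $\nabla f\cdot\partial_s\Psi=0$ and $\nabla f\cdot\partial_u\Psi=1$, so the Jacobian of $\Psi$ is $|\partial_s\Psi|/|\nabla f|$. Hence for $\varphi\in C_c(U)$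
$$\frac1{2\varepsilon}\int1_{\{|f|\le\varepsilon\}}|\nabla f|\varphi\,dx=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon I(u)\,du,\qquad I(u)=\int\varphi(\Psi(s,u))\,|\partial_s\Psi(s,u)|\,ds,$$
for $\varepsilon<\eta$. As $\varphi\circ\Psi$ has compact support, $I$ is continuous, and the left side tends to $I(0)=\int_\Gamma\varphi\,d\mathcal H^1$.

*Step 2: globalize.* If $\Gamma\cap D=\emptyset$, both sides of the claim vanish for small $\varepsilon$. Otherwise cover the compact set $\Gamma\cap D$ by finitely many such $U_1,\dots,U_q$ and choose nonnegative $\chi_i\in C_c(U_i)$ with $\chi=\sum_i\chi_i=1$ on an open set $V\supset\Gamma\cap D$. Applying Step 1 to $\varphi\chi_i$ for bounded continuous $\varphi$ and summing, the finite measures $\mu_\varepsilon=\frac1{2\varepsilon}1_{\{|f|\le\varepsilon\}}|\nabla f|\chi\,dx$ converge weakly to $\mu=\chi\,\mathcal H^1|_\Gamma$.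

*Step 3: evaluate on $D$.* On the compact set $D\setminus V$, $|f|$ is bounded below by a positive constant, so $\mu_\varepsilon(D)=\ell^\varepsilon(D)$ for small $\varepsilon$. Also $\mu(D)=\ell(D)$ and $\mu(\partial D)=0$. Weak convergence gives $\mu_\varepsilon(D)\to\mu(D)$. $\square$

## 5. Hermite coefficients, mean length, and what is left

Let $H_n=He_n$ be the Hermite polynomials, $e^{sx-s^2/2}=\sum_nH_n(x)s^n/n!$, so $H_2(x)=x^2-1$ and $\mathbb EH_n(N)H_{n'}(N)=n!\,\delta_{nn'}$ for $N\sim N(0,1)$. For $\alpha\in\mathbb N^3$ put $H_\alpha(z)=\prod_aH_{\alpha_a}(z_a)$, $\alpha!=\prod_a\alpha_a!$, $|\alpha|=\sum_a\alpha_a$. The $H_\alpha$ are an orthogonal basis of $L^2(\gamma_3)$, with $\gamma_3$ the standard Gaussian measure on $\mathbb R^3$ and $\|H_\alpha\|^2=\alpha!$. Expand $g_\varepsilon=\sum_\alpha c_\alpha^\varepsilon H_\alpha$.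

**Size of the coefficients.** We need a bound that is uniform in $\varepsilon$. Use Cramér's inequality $|H_n(x)|\le K\sqrt{n!}\,e^{x^2/4}$ for the first factor and Cauchy–Schwarz for the second:
$$|c^\varepsilon_\alpha|\,\alpha!=\Bigl|\mathbb E\tfrac{1_{\{|N|\le\varepsilon\}}}{2\varepsilon}H_{\alpha_1}(N)\Bigr|\cdot\Bigl|\mathbb E\tfrac{|(Z_2,Z_3)|}{\sqrt2}H_{\alpha_2}(Z_2)H_{\alpha_3}(Z_3)\Bigr|\le C\sqrt{\alpha!}\,,$$
with $N,Z_2,Z_3$ independent standard normal. So
$$|c_\alpha^\varepsilon|\sqrt{\alpha!}\le C\qquad\text{for all }\alpha\text{ and }\varepsilon\in(0,1],\tag{7}$$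
and as $\varepsilon\to0$
$$c_\alpha^\varepsilon\to c_\alpha:=\frac1{\alpha!}\frac{H_{\alpha_1}(0)}{\sqrt{2\pi}}\,\mathbb E\frac{|(Z_2,Z_3)|}{\sqrt2}H_{\alpha_2}(Z_2)H_{\alpha_3}(Z_3).$$
As $g_\varepsilon$ is even in each coordinate, $c^\varepsilon_\alpha=0$ unless all $\alpha_a$ are even. With $R=|(Z_2,Z_3)|$, $\mathbb ER=\sqrt{\pi/2}$, $\mathbb ER^3=3\sqrt{\pi/2}$:
$$c_0=\frac1{\sqrt{2\pi}}\cdot\frac{\sqrt\pi}2=\kappa,\qquad c_{200}=\frac{\kappa}{2}H_2(0)=-\frac\kappa2,\qquad c_{020}=c_{002}=\frac1{2\sqrt{2\pi}\sqrt2}\Bigl(\frac{\mathbb ER^3}2-\mathbb ER\Bigr)=\frac\kappa4 .$$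

**Proof of Proposition 3(b).** By Lemma 5 and additivity, $\ell^\varepsilon(D)$ is bounded in $L^2$, hence uniformly integrable. With Lemma 6, $\mathbb E\ell(D)=\lim_\varepsilon\mathbb E\ell^\varepsilon(D)=\lim_\varepsilon|D|c_0^\varepsilon=\kappa|D|$. $\square$

**Splitting off low orders.** For $m\in\{4,6\}$ let
$$G_m^\varepsilon=g_\varepsilon-\sum_{|\alpha|<m}c^\varepsilon_\alpha H_\alpha=\sum_{|\alpha|\ge m}c_\alpha^\varepsilon H_\alpha,\qquad F_m^\varepsilon(D)=\int_DG_m^\varepsilon(Z_x)\,dx,$$
the second equality in $L^2(\gamma_3)$. Only $m=4$ is needed for Theorem 2. Since odd orders vanish,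
$$\ell^\varepsilon(D)=|D|c_0^\varepsilon+S_2^\varepsilon(D)+F_4^\varepsilon(D),\qquad S^\varepsilon_2(D)=\int_D\sum_{|\alpha|=2}c_\alpha^\varepsilon H_\alpha(Z_x)\,dx.\tag{8}$$
The subtracted polynomials have bounded coefficients, so Lemma 5 gives
$$\|F_m^\varepsilon(Q)\|_p\le C_p\quad\text{if the sides of }Q\text{ are}\le2,\text{ uniformly in }\varepsilon.\tag{9}$$

**Term-by-term hypercontractivity.** A $q$-th Wiener chaos element is an $L^2$ limit of linear combinations of $H_q(Y)$, $Y$ a unit-variance variable in the Gaussian space of $f$; for example $H_\alpha(Z_x)$ with $|\alpha|=q$. Nelson's hypercontractivity says $\|Y_q\|_p\le(p-1)^{q/2}\|Y_q\|_2$ for $Y_q$ in the $q$-th chaos and $p\ge2$. So one would like to compute variances order by order and sum. At fixed order this is perfect, but the weights $(p-1)^{q/2}$ grow geometrically, while for even $q$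
$$|c_{q00}|\sqrt{q!}=\kappa\frac{|H_q(0)|}{\sqrt{q!}}=\kappa\Bigl(\frac{(q-1)!!}{q!!}\Bigr)^{1/2}\sim\kappa\Bigl(\frac2{\pi q}\Bigr)^{1/4},$$
which decays only polynomially. For points close to each other the covariances give no help, and the summation cannot be done from these inputs. At points far apart the small covariances pay for the sum. So we proceed as follows: order $2$ by an exact identity plus hypercontractivity; orders $\ge m$ all at once, by a diagram estimate for separated cells; and an argument that needs only (9) when cells coincide.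

## 6. The second chaos lives on the boundary

**Lemma 7.** Let $D$ have sides $a_1,a_2\ge1$, $a=a_1a_2$. As $\varepsilon\to0$, $S_2^\varepsilon(D)$ converges in $L^2$ to a variable $S_2(D)$, and $\|S_2(D)\|_p\le C_p\sqrt a$ for all $p\ge2$.

**Proof.** Convergence holds because $c_\alpha^\varepsilon\to c_\alpha$. The limit is
$$\int_D\Bigl[-\frac\kappa2(f^2-1)+\frac\kappa4(2|\nabla f|^2-2)\Bigr]dx=\frac\kappa2\int_D(|\nabla f|^2-f^2)\,dx .$$
Since $\Delta f=-f$, the integrand is $\operatorname{div}(f\nabla f)$, so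
$$S_2(D)=\frac\kappa2\int_{\partial D}f\,\partial_nf\,ds .$$
For $x,y$ on one side, at distance $r$, the formulas of (ii) give $\mathbb E[f(x)\partial_nf(y)]=0$ and $\mathbb E[\partial_nf(x)\partial_nf(y)]=J_1(r)/r$. By Wick's formula
$$\mathbb E\bigl[f(x)\partial_nf(x)\,f(y)\partial_nf(y)\bigr]=J_0(r)\frac{J_1(r)}r=O((1+r)^{-2}).$$
This is integrable in $r$, so a side of length $l$ contributes variance $\le Cl$. The four sides together give $\|S_2(D)\|_2^2\le C(a_1+a_2)\le2Ca$, where $a_1,a_2\ge1$ was used. Finally $S_2(D)$ is in the second chaos, so $\|S_2(D)\|_p\le(p-1)\|S_2(D)\|_2$. $\square$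

## 7. Separated points

**Warm-up: two points, one coordinate.** Let $(Y_1,Y_2)$ be Gaussian, standard marginals, covariance $\rho$ with $|\rho|\le\frac12$. Then $\mathbb EH_q(Y_1)H_{q'}(Y_2)=\delta_{qq'}q!\rho^q$. If $G=\sum_{q\ge m}c_qH_q$ with $|c_q|\sqrt{q!}\le C$, then $|\mathbb EG(Y_1)G(Y_2)|\le C^2\sum_{q\ge m}|\rho|^q\le2C^2|\rho|^m$. The absence of orders $<m$ is worth a power $|\rho|^m$, that is, $|\rho|^{m/2}$ for each of the two points. The next lemma says that each of $p$ points gets its own factor of this kind, with $\rho$ its strongest correlation.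

**Lemma 8 (diagram estimate).** Let $p$ be even and $Z_1,\dots,Z_p$ jointly Gaussian, each standard in $\mathbb R^3$. Suppose the entries of $R_{ij}=\mathbb EZ_iZ_j^T$, $i\ne j$, are bounded in absolute value by $\rho_{ij}=\rho_{ji}$, and $y_{ij}:=12(p-1)\rho_{ij}\le1$. Then, uniformly in $\varepsilon\in(0,1]$,
$$\Bigl|\mathbb E\prod_{i=1}^pG_m^\varepsilon(Z_i)\Bigr|\le C_p\prod_{v=1}^p\bigl(\max_{u\ne v}y_{uv}\bigr)^{m/2}.$$

**Proof.** *Step 1: justify expanding the product.* Let $\Sigma$ be the covariance matrix of $(Z_1,\dots,Z_p)$. The row sums of $|\Sigma-I|$ are at most $3(p-1)\max\rho\le\frac14$, so $\frac34I\le\Sigma\le\frac54I$. The density $\psi$ of $N(0,\Sigma)$ with respect to $\gamma_{3p}$ is proportional to $\exp(-\frac12z^T(\Sigma^{-1}-I)z)$, and $\int\psi^2d\gamma_{3p}<\infty$ because $2\Sigma^{-1}-I\ge\frac85I-I>0$. Since also $(G_m^\varepsilon)^{\otimes p}\in L^2(\gamma_{3p})$, its orthogonal expansion gives the absolutely convergent series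
$$\mathbb E\prod_iG_m^\varepsilon(Z_i)=\langle\psi,(G_m^\varepsilon)^{\otimes p}\rangle=\sum_{|\alpha^1|,\dots,|\alpha^p|\ge m}\ \prod_ic_{\alpha^i}^\varepsilon\ \mathbb E\prod_iH_{\alpha^i}(Z_i).$$

*Step 2: compute the Hermite moments.* We have $\mathbb E\prod_ie^{\langle s_i,Z_i\rangle-|s_i|^2/2}=\exp(\sum_{i<j}s_i^TR_{ij}s_j)$. Differentiate at $s=0$, under the expectation on the left (exponential moments allow it): the left side becomes $\mathbb E\prod_iH_{\alpha^i}(Z_i)$. The right side is $\prod_i\alpha^i!$ times a Taylor coefficient of $\prod_{i<j}\prod_{a,a'}\exp(R_{ij}^{aa'}s_i^as_j^{a'})$. Hence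
$$\mathbb E\prod_iH_{\alpha^i}(Z_i)=\prod_i\alpha^i!\sum_k\prod_{i<j}\prod_{a,a'\le3}\frac{(R_{ij}^{aa'})^{k_{ij}^{aa'}}}{k_{ij}^{aa'}!},$$
over nonnegative integers $k_{ij}^{aa'}=k_{ji}^{a'a}$ with $\sum_{j\ne i,a'}k_{ij}^{aa'}=\alpha_a^i$.

*Step 3: absorb the factorials.* By (7), $\prod_i|c^\varepsilon_{\alpha^i}|\alpha^i!\le C_p\prod_i\sqrt{\alpha^i!}$, so
$$\Bigl|\mathbb E\prod_iG_m^\varepsilon(Z_i)\Bigr|\le C_p\sum_k\prod_i\sqrt{\alpha^i!}\prod_{i<j}\prod_{a,a'}\frac{|R_{ij}^{aa'}|^{k_{ij}^{aa'}}}{k_{ij}^{aa'}!},$$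
over all $k$ whose induced $\alpha^i$ satisfy $|\alpha^i|\ge m$. Each $\alpha^i_a$ is a sum of $b=3(p-1)$ of the integers $k$, so the multinomial theorem gives $\alpha_a^i!\le b^{\alpha_a^i}\prod_{j,a'}k_{ij}^{aa'}!$. Take square roots and multiply over $(i,a)$. Each $k_{ij}^{aa'}$ with $i<j$ occurs for exactly two pairs, $(i,a)$ and $(j,a')$, and $\sum_{i,a}\alpha_a^i=2\sum k$. So $\prod_i\sqrt{\alpha^i!}\le b^{\sum k}\prod k!$, the factorials cancel, and the sum is at most $\sum_k\prod(b\rho_{ij})^{k_{ij}^{aa'}}$.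

*Step 4: sum over multigraphs.* Let $m_{ij}=\sum_{a,a'}k_{ij}^{aa'}$. For given $m_{ij}$ there are $\binom{m_{ij}+8}8\le2^{m_{ij}+8}$ choices of the nine numbers $k_{ij}^{aa'}$. Since $2b\rho_{ij}=y_{ij}/2$, we are left with
$$C_p\sum_{(m_{ij})}2^{-\sum_{i<j}m_{ij}}\prod_{i<j}y_{ij}^{m_{ij}},$$
over $(m_{ij})$ with all degrees $\sum_jm_{vj}\ge m$. Give each end of every edge one half of the exponent:
$$\prod_{i<j}y_{ij}^{m_{ij}}=\prod_v\prod_{u\ne v}y_{uv}^{m_{uv}/2}\le\prod_v\bigl(\max_{u\ne v}y_{uv}\bigr)^{m/2},$$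
because $y\le1$ and the degree of $v$ is at least $m$. Finally $\sum_{(m_{ij})}2^{-\sum m_{ij}}<\infty$. $\square$

**The case $p=2$, and the source of the logarithm.** Let unit-size cells be indexed by $i\in\mathbb Z^2$, and let $I$ be a set of $n$ cells that are far enough apart for Lemma 8. For points in the cells $i$ and $j$ the covariances are $O(|i-j|_\infty^{-1/2})$. With $F_i=F_4^\varepsilon(Q_i)$, Lemma 8 gives $|\mathbb EF_iF_j|\le C|i-j|_\infty^{-2}$ for $i\ne j$. At most $8k$ points $j\in\mathbb Z^2$ have $|i-j|_\infty=k$, so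
$$\mathbb E\Bigl(\sum_{i\in I}F_i\Bigr)^2\le Cn+Cn\sum_{k\le d}8k\cdot k^{-2}\le Cn(1+\log d).$$
This is the variance bound, with the right logarithm. For $m=2$ the same computation would have $\sum_{k\le d}8k\cdot k^{-1}\sim8d$ in place of the logarithm, which is why the second chaos had to be treated separately.

For $p\ge4$ two things change. When $p$ cells are distinct, the "strongest correlations" form a graph, and we must sum over all positions. When cells coincide, say $i_1=i_2$, the variable $F_{i_1}^2$ appears, which no longer has vanishing low orders, and Lemma 8 does not apply.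

## 8. Trees for distinct cells, self-bounding for coinciding ones

**Lemma 9.** Let $p\ge4$ be even, $D$ a rectangle with sides $a_1,a_2\ge1$, $a=a_1a_2$, $d=\max(a_1,a_2)$, $\Lambda_4=1+\log d$, $\Lambda_6=1$. Then $\|F_m^\varepsilon(D)\|_p\le C_p\sqrt{a\Lambda_m}$ for $m\in\{4,6\}$, uniformly in $\varepsilon\in(0,1]$.

**Proof.** **Step 1: cells and classes**, so that distinct cells satisfy the hypothesis of Lemma 8. Divide $D$ into $\lfloor a_1\rfloor\times\lfloor a_2\rfloor$ congruent cells $Q_i$, $i\in\mathbb Z^2$, with sides in $[1,2)$. Fix an integer $K\ge2$, large depending on $p$, and split the indices into at most $K^2$ classes modulo $K$. By Minkowski's inequality it suffices to bound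
$$S=\sum_{i\in I}F_i,\qquad F_i=F_m^\varepsilon(Q_i),$$
for one nonempty class $I$. Let $n=|I|\le a$. For $i\ne j$ in $I$, $x\in Q_i$, $y\in Q_j$, we have $|i-j|_\infty\ge2$ and $|x-y|\ge|i-j|_\infty-1\ge\frac12|i-j|_\infty$. By (ii), Lemma 8 applies at points of distinct cells with $y_{ij}=C_p'|i-j|_\infty^{-1/2}$, and this is $\le1$ if $K\ge C_p'^2$.

**Step 2: the strongest-edge map**, which records which factor each point receives. Let $i_1,\dots,i_p\in I$ be distinct. Order the edges of the complete graph on $\{1,\dots,p\}$ totally: first by the value $y_{i_ui_v}$ of the edge $\{u,v\}$, ties broken lexicographically. Let $e(v)$ be the largest edge containing $v$, and $\phi(v)$ its other endpoint. For fixed $\varepsilon$, $G_m^\varepsilon(Z_x)$ has moments of all orders, not depending on $x$, so Fubini applies. Integrating Lemma 8 over $Q_{i_1}\times\dots\times Q_{i_p}$,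
$$\Bigl|\mathbb E\prod_vF_{i_v}\Bigr|\le C_p\prod_{v=1}^p|i_v-i_{\phi(v)}|_\infty^{-m/4}.\tag{10}$$

**Step 3: the shape of $\phi$**, so that (10) can be summed. If $u=\phi(v)$ then $u\in e(v)$, so $e(u)\succeq e(v)$, with equality if and only if $\phi(u)=v$. Going around a cycle $v_1\to v_2\to\dots\to v_c\to v_1$ of $\phi$, the edges $e(v_i)$ are nondecreasing and return to the start, so all are equal; then $\phi(v_2)=v_1$ and $c=2$. There are no fixed points. Hence every component of the functional graph of $\phi$ contains exactly one cycle, a 2-cycle. As an undirected graph, a component of size $c$ is a tree with $c-1$ edges. Its 2-cycle edge occurs in (10) with total exponent $-m/2$, the other $c-2$ edges with exponent $-m/4$.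

**Step 4: the sum over distinct cells.** There are finitely many maps $\phi$ of this shape, so the sum of (10) over distinct tuples is at most the sum over all such $\phi$ of the sums over all tuples in $I^p$ with $i_v\ne i_{\phi(v)}$ for all $v$. Fix $\phi$. The sum factors over components. In a component, repeatedly sum over the position of a vertex outside the 2-cycle that has no remaining preimage; at the end, sum over the 2-cycle. A component of size $c$ contributes at most
$$n\cdot\Bigl(\sup_i\sum_{j\ne i}|i-j|_\infty^{-m/2}\Bigr)\Bigl(\sup_i\sum_{j\ne i}|i-j|_\infty^{-m/4}\Bigr)^{c-2},\qquad i,j\in I.$$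
Since at most $8k$ points are at distance $k$ from $i$, $\sum_j|i-j|_\infty^{-2}\le8(1+\log d)$ and $\sum_j|i-j|_\infty^{-3}\le C$; so the first supremum is at most $C\Lambda_m$. For the second, split at distance $\sqrt n$: the near points give at most $\sum_{k\le\sqrt n}8k\cdot k^{-1}\le8\sqrt n$, and the far points, at most $n$ in number, give at most $n\cdot n^{-1/2}$. So $\sum_j|i-j|_\infty^{-1}\le9\sqrt n$, and a fortiori $\sum_j|i-j|_\infty^{-3/2}\le9\sqrt n$. A component thus contributes at most $C_p\Lambda_mn^{c/2}$. There are at most $p/2$ components and $\Lambda_m\ge1$, hence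
$$\sum_{i_1,\dots,i_p\in I\text{ distinct}}\Bigl|\mathbb E\prod_vF_{i_v}\Bigr|\le C_p(n\Lambda_m)^{p/2}.\tag{11}$$
For $p=4$ the shapes are two 2-cycles, contributing $(n\Lambda_m)^2$, and trees on four vertices, contributing $n\Lambda_m(\sqrt n)^2=n^2\Lambda_m$.

**Step 5: isolate the coincidences** without expanding them. Let $P_r=\sum_{i\in I}F_i^r$, so $P_1=S$. For a partition $\pi$ of $\{1,\dots,p\}$ let $N(\pi)$ be the sum of $\prod_vF_{i_v}$ over the tuples with $i_u=i_v$ exactly when $u,v$ share a block. Then $\prod_{b\in\pi}P_{|b|}=\sum_{\pi'\ge\pi}N(\pi')$, and Möbius inversion on the partition lattice, with $0$ the partition into singletons, gives $N(0)=\sum_\pi\mu(0,\pi)\prod_{b\in\pi}P_{|b|}$. Since $\mu(0,0)=1$,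
$$S^p=\sum_{\text{distinct}}\prod_vF_{i_v}-\sum_{\pi\ne0}\mu(0,\pi)\prod_{b\in\pi}P_{|b|}.\tag{12}$$
For $p=4$ this reads $S^4=\sum_{\text{distinct}}F_{i_1}F_{i_2}F_{i_3}F_{i_4}+6S^2P_2-8SP_3-3P_2^2+6P_4$. The point is that in the troublesome term $S^2P_2$ we leave $S$ alone.

Let $\pi\ne0$ have $k$ singletons and $r$ other blocks; then $k\le p-2$ and $r\le(p-k)/2$. By (9), $\|P_{|b|}\|_{p/|b|}\le\sum_i\|F_i\|_p^{|b|}\le C_pn$. By Hölder's inequality with exponents $p/|b|$ (their reciprocals sum to $1$),
$$\mathbb E\Bigl|\prod_bP_{|b|}\Bigr|\le\|S\|_p^k\prod_{|b|\ge2}\|P_{|b|}\|_{p/|b|}\le C_p\|S\|_p^k\,n^{(p-k)/2}.\tag{13}$$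

**Step 6: close the inequality.** Let $M=\|S\|_p<\infty$. If $M^2\le n\Lambda_m$ we are done. Suppose $M^2>n\Lambda_m$. For $k\le p-2$,
$$n^{(p-k)/2}=n\cdot n^{(p-k-2)/2}\le n\Lambda_m\,M^{p-k-2},\qquad(n\Lambda_m)^{p/2}\le n\Lambda_m\,M^{p-2}.$$
Since $p$ is even, $M^p=\mathbb ES^p$. Taking expectations in (12) and inserting (11) and (13), every term is at most $C_pn\Lambda_mM^{p-2}$, so $M^p\le C_pn\Lambda_mM^{p-2}$, i.e. $M^2\le C_pn\Lambda_m$. In all cases $M^2\le C_pn\Lambda_m\le C_pa\Lambda_m$. $\square$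

**Proof of Proposition 3(c).** Use (8). Choose a sequence $\varepsilon\to0$ along which $S_2^\varepsilon(D)\to S_2(D)$ a.s. By Lemma 6, along it $F_4^\varepsilon(D)\to\ell(D)-\kappa a-S_2(D)$ a.s. By Fatou's lemma and Lemma 9 with $m=4$, $\|\ell(D)-\kappa a-S_2(D)\|_p\le C_p\sqrt{a(1+\log d)}$. Add the bound $\|S_2(D)\|_p\le C_p\sqrt a$ of Lemma 7. $\square$

This completes the proof of Proposition 3, and with it that of Theorem 2.

## 9. Moments, uniform and Hölder topologies, and the fourth chaos

The estimates give more. For $\gamma\in(0,1)$, $C^\gamma=C^\gamma([0,1]^2)$ has norm $\|g\|_\infty+[g]_\gamma$, where $[g]_\gamma=\sup_{\mathbf s\ne\mathbf t}|g(\mathbf s)-g(\mathbf t)|/|\mathbf s-\mathbf t|_\infty^\gamma$.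

**Theorem 10.** Let $p\ge4$ be even, $\theta=\frac12-\frac1p$.

1. *(Moments.)* $\mathbb E|X_E(B)|^p\le C_p|B|^{p/2}$ for all $E\ge3$ and all rectangles $B\subset[0,1]^2$ with sides $\ge(2\pi\sqrt E)^{-1}$; the exponent $p/2$ is sharp.
2. *(Uniform topology.)* A.s. $X_E\in C([0,1]^2)$, and $X_E\Rightarrow\mathbf W$ in $C([0,1]^2)$. Moreover $\mathbb E\|X_E\|_\infty^q\to\mathbb E\|\mathbf W\|_\infty^q$ for all $q>0$.
3. *(Hölder topology.)* Let $\widehat X_E$ be the bilinear interpolation of $X_E$ on $\mathcal G$ (mesh $2^{-k}\in[\frac1T,\frac2T)$). Then $\|\,\|X_E-\widehat X_E\|_\infty\|_p\le C_p(\log E)^{-1/2}$. For every $\gamma\in(0,\frac12)$, $\widehat X_E\Rightarrow\mathbf W$ in the separable Banach space $h^\gamma$, the closure of $C^1([0,1]^2)$ in $C^\gamma([0,1]^2)$. No $\gamma\ge\frac12$ is possible.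
4. *(Uniform domination of the fourth chaos.)* With $X_E^{[4]}(\mathbf t)=\frac1{T\sigma_E}\int_{[0,Tt_1]\times[0,Tt_2]}\sum_{|\alpha|=4}c_\alpha H_\alpha(Z_x)\,dx$,
$$\Bigl\|\max_{\mathbf t\in\mathcal G}|X_E(\mathbf t)-X_E^{[4]}(\mathbf t)|\Bigr\|_p\le C_p(\log E)^{-1/2}.$$

**Proof of 1.** The bound is (3). For sharpness fix $B$ with nonempty interior. By the known result $X_E(B)\Rightarrow N(0,|B|)$, and by (3) with a larger even exponent $|X_E(B)|^p$ is uniformly integrable, so $\mathbb E|X_E(B)|^p\to|B|^{p/2}\mathbb E|N(0,1)|^p$. A bound $C|B|^q$ with $q>p/2$ would fail for small fixed $B$ and large $E$.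

**Proof of 2.** *Step 1: no axis-parallel line carries length, simultaneously for all lines.* This uses randomness: $\cos x_1$ also solves $\Delta f=-f$ and has vertical nodal lines. The process $c\mapsto(f(c,0),f(c,1))\in\mathbb R^2$ is smooth, and its marginal law is Gaussian, fixed, and nondegenerate since $|J_0(1)|<1$. Cover $[-M,M]$ by $n$ intervals of length $2M/n$. If the derivatives are bounded by $K$, a zero of the process in an interval forces its value at the midpoint to be $O(K/n)$, an event of probability $O(n^{-2})$; the union has probability $O(n^{-1})$. Let $n$, then $K$, then $M$ tend to infinity: a.s. the process never vanishes. If $f^{-1}(0)$ met a line $\{x_1=c\}$ in positive length, the analytic function $f(c,\cdot)$ would have accumulating zeros, so $f(c,\cdot)\equiv0$, a contradiction. Horizontal lines are treated in the same way.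

*Step 2: continuity.* The measure $\mathcal H^1|_{f^{-1}(0)\cap[0,T]^2}$ is a.s. finite by Proposition 3(b) and charges no axis-parallel line. If $\mathbf t_n\to\mathbf t$, the indicators of $[0,Tt_{n,1}]\times[0,Tt_{n,2}]$ converge to that of $[0,Tt_1]\times[0,Tt_2]$ off two such lines, so dominated convergence gives $L_E(\mathbf t_n)\to L_E(\mathbf t)$. As $\mathbb EL_E$ is continuous by (2), $X_E$ is a.s. continuous.

*Step 3: convergence.* For $h$ on $C([0,1]^2)$ with $|h|\le1$ and Lipschitz constant $\le1$ for the sup norm, (1) holds; its terms are bounded exactly as before, with $d$ replaced by the sup distance and Lemma 1 used in $C([0,1]^2)$. So $X_E\Rightarrow\mathbf W$ in $C([0,1]^2)$.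

*Step 4: moments.* By (6) with $j=0$ and $X_E(0)=0$, $\|X_E\|_\infty\le3\omega(1)+8\kappa/\sigma_E$, which by (4) is bounded in $L^p$ for every even $p\ge4$. So $\|X_E\|_\infty^q$ is uniformly integrable, and $\|X_E\|_\infty\Rightarrow\|\mathbf W\|_\infty$ by continuous mapping. The moments converge.

**Proof of 3.** *Step 1: compare $X_E$ and $\widehat X_E$.* $\widehat X_E(\mathbf t)$ is a convex combination of values at points of $\mathcal G$ within $2^{-k}$ of $\mathbf t^-$. With (5), $\|X_E-\widehat X_E\|_\infty\le2\omega(2^{-k})+4\kappa/\sigma_E$. By (4), $\|\omega(2^{-k})\|_p\le C_p2^{-k\theta}\le C_p(\log E)^{-1/2}$. This is the first claim.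

*Step 2: the modulus of $\widehat X_E$ at all scales.* For $j\le k$, comparing with the values at $\mathbf s^-,\mathbf t^-$, $w(\widehat X_E,2^{-j})\le\omega(2^{-j})+2\omega(2^{-k})\le3\omega(2^{-j})$. For $j>k$, $\widehat X_E$ is Lipschitz in each coordinate with constant $2^k\omega(2^{-k})$, so $w(\widehat X_E,2^{-j})\le2\cdot2^{k-j}\omega(2^{-k})$, with $L^p$ norm at most $C_p2^{k-j}2^{-k\theta}=C_p2^{-j\theta}2^{-(j-k)(1-\theta)}\le C_p2^{-j\theta}$. So $\|w(\widehat X_E,2^{-j})\|_p\le C_p2^{-j\theta}$ for all $j\ge0$.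

*Step 3: boundedness in a better Hölder space.* Given $\gamma<\gamma'<\frac12$, choose an even $p\ge4$ with $\gamma'<\theta$. Then
$$\mathbb E\sup_{j\ge0}\bigl(2^{j\gamma'}w(\widehat X_E,2^{-j})\bigr)^p\le\sum_{j\ge0}C_p2^{jp(\gamma'-\theta)}\le C .$$
If $2^{-j-1}<|\mathbf s-\mathbf t|_\infty\le2^{-j}$, then $|\widehat X_E(\mathbf s)-\widehat X_E(\mathbf t)|\le w(\widehat X_E,2^{-j})\le2^{\gamma'}|\mathbf s-\mathbf t|_\infty^{\gamma'}\sup_i2^{i\gamma'}w(\widehat X_E,2^{-i})$. As $\widehat X_E(0)=0$, $\widehat X_E$ is bounded in probability in $C^{\gamma'}$. The same computation applies to $\mathbf W$: $\|\mathbf W(B)\|_p=C_p|B|^{1/2}$ at all scales, so the proof of Lemma 4 works on every dyadic grid with the same constant, and by continuity of $\mathbf W$ we get $\|w(\mathbf W,2^{-j})\|_p\le C_p2^{-j\theta}$ for all $j$; thus $\mathbf W\in C^{\gamma'}$ a.s.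

*Step 4: compactness in $h^\gamma$.* For any $g$,
$$[g]_\gamma\le(2\|g\|_\infty)^{1-\gamma/\gamma'}[g]_{\gamma'}^{\gamma/\gamma'}.$$
Let $g\in C^{\gamma'}$. Extend it to $\mathbb R^2$ by reflection, which does not increase the $\gamma'$-seminorm, and mollify at scale $\delta$ to get $g_\delta$. Then $\|g_\delta-g\|_\infty\le[g]_{\gamma'}\delta^{\gamma'}$ and $[g_\delta-g]_{\gamma'}\le2[g]_{\gamma'}$, so $g_\delta\to g$ in $C^\gamma$; hence $C^{\gamma'}\subset h^\gamma$. A bounded sequence in $C^{\gamma'}$ has a uniformly convergent subsequence by Arzelà–Ascoli, with limit in $C^{\gamma'}$, and by the interpolation inequality it converges in $C^\gamma$. So bounded sets of $C^{\gamma'}$ are relatively compact in $h^\gamma$, and $\widehat X_E$ is tight in $h^\gamma$.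

*Step 5: identify the limit.* By Step 1, the finite-dimensional distributions of $\widehat X_E$ converge to those of $\mathbf W$. The space $h^\gamma$ is separable: polynomials with rational coefficients are dense in $C^1([0,1]^2)$ for the $C^1$ norm, which dominates a multiple of the $C^\gamma$ norm. Its norm is a supremum of countably many functions of point evaluations (use rational points), so balls are measurable with respect to evaluations; by separability, point evaluations generate the Borel $\sigma$-field. So every subsequential limit has the law of $\mathbf W$, and $\widehat X_E\Rightarrow\mathbf W$ in $h^\gamma$.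

*Step 6: $\gamma\ge\frac12$.* $\mathbf W(\cdot,1)$ is a Brownian motion, which is a.s. not $\frac12$-Hölder. So $\mathbf W\notin C^\gamma$ a.s. for $\gamma\ge\frac12$, and $\mathbf W$ cannot be a limit there.

**Proof of 4.** *Step 1: subtract the fourth order too*, which removes the logarithm. Let $F_{[4]}(D)=\int_D\sum_{|\alpha|=4}c_\alpha H_\alpha(Z_x)\,dx$. Since order $5$ vanishes,
$$\ell^\varepsilon(D)=ac_0^\varepsilon+S_2^\varepsilon(D)+\int_D\sum_{|\alpha|=4}c_\alpha^\varepsilon H_\alpha(Z_x)\,dx+F_6^\varepsilon(D).$$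
Let $\varepsilon\to0$ along a sequence for which the second and third terms converge a.s. to $S_2(D)$ and $F_{[4]}(D)$. By Fatou's lemma and Lemma 9 with $m=6$, $\|\ell(D)-\kappa a-S_2(D)-F_{[4]}(D)\|_p\le C_p\sqrt a$. With Lemma 7, $\|\ell(D)-\kappa a-F_{[4]}(D)\|_p\le C_p\sqrt a$ for sides $\ge1$.

*Step 2: chain.* Put $Y=X_E-X_E^{[4]}$. Scaling as in (3), $\|Y(B)\|_p\le C_p\frac{\sqrt{T^2|B|}}{T\sigma_E}\le C_p|B|^{1/2}(\log E)^{-1/2}$ for sides $\ge1/T$, and $Y=0$ a.s. at each given point of the axes. For $\mathbf t\in\mathcal G$, Step 1 of the proof of Lemma 4 splits $(0,t_1]\times(0,t_2]$ into dyadic rectangles, at most one for each pair of levels. So a.s. $\max_{\mathcal G}|Y|$ is at most the sum over $0\le j_1,j_2\le k$ of the maxima of $|Y|$ over dyadic rectangles with sides $2^{-j_1},2^{-j_2}$, and the $L^p$ norm of this sum is at most $C_p(\log E)^{-1/2}\sum_{j_1,j_2}2^{-(j_1+j_2)\theta}\le C_p(\log E)^{-1/2}$. $\blacksquare$
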